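\title{Treewidth of Kneser graphs: a counterexample and a linear threshold}

\begin{abstract}
The Kneser graph $K(n,k)$ has treewidth at most $\binom{n-1}{k}-1$, and it has been conjectured that equality holds whenever $n\ge 3k$ and $k\ge 2$. We disprove this for $n=3k$ and every $k\ge 3$, the smallest instance being $K(9,3)$, and for all $n$ with $3k\le n\le(2+\sqrt2)k-\sqrt2$. The tree decomposition depends only on how a $k$-set meets four fixed points. In the other direction we prove that equality holds for all $k\ge2$ and $n\ge10^{200}k$, so the threshold for the formula is linear in $k$. The lower bound combines a stability statement for cross-intersecting families and an expansion estimate, both proved with biased product measures on the discrete cube, with an orientation of the decomposition tree.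
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs and trees are finite. A \emph{tree decomposition} of a graph $G$ is a pair $(T,(B_x)_{x\in V(T)})$, where $T$ is a tree and the sets $B_x\subseteq V(G)$, called \emph{bags}, satisfy two conditions: for each vertex $v$ of $G$ the nodes whose bags contain $v$ induce a nonempty connected subtree of $T$ (the \emph{subtree of $v$}), and for each edge $vw$ of $G$ some bag contains both $v$ and $w$. The \emph{width} is the size of the largest bag minus $1$, and the \emph{treewidth} $\operatorname{tw}(G)$ is the least width of a tree decomposition of $G$. Every bag is a separator: a vertex outside $B_x$ has its subtree inside one component of $T-x$, and two vertices that belong to different components share no bag, so they are not adjacent. Treewidth thus measures how small the separators can be kept when $G$ is cut into pieces recursively.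

The \emph{Kneser graph} $K(n,k)$ has vertex set $V=\binom{[n]}{k}$, the $k$-element subsets of $[n]=\{1,\dots,n\}$, and two vertices are adjacent if and only if they are disjoint. We write $N(S)$ for the set of neighbors of $S$, and for $i\in[n]$ we call
\[
\mathrm{St}_i=\{S\in V: i\in S\}
\]
the \emph{star} at $i$. A star is an independent set of size $s=\binom{n-1}{k-1}$, and $|V|-s=\binom{n-1}{k}$. We set $\binom ab=0$ for $b<0$.

A single bag containing every vertex shows $\operatorname{tw}(G)\le|V(G)|-1$. The simplest way to do better is to move an independent set out to the leaves.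

\begin{lemma}\label{lem:leaves}
Let $J$ be an independent set of a graph $G$, and let $(T,(B_x))$ be a tree decomposition of $G-J$ such that for every $v\in J$ the neighborhood $N(v)$ is a proper subset of some bag $B_{x(v)}$. Then $G$ has a tree decomposition of the same width.
\end{lemma}

\begin{proof}
For each $v\in J$ attach to $x(v)$ a new leaf with bag $\{v\}\cup N(v)$. Since $J$ is independent, $v$ lies only in its own leaf bag. A vertex $w\notin J$ lies in the bags of its old subtree and in the leaf bags of its neighbors $v\in J$; each such leaf is attached to $x(v)$, which is in the old subtree because $w\in N(v)\subseteq B_{x(v)}$. So all subtrees are connected. An edge at $v\in J$ lies in the bag of $v$, and every other edge lies in an old bag. Finally $|\{v\}\cup N(v)|\le|B_{x(v)}|$ because the inclusion is proper.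
\end{proof}

\begin{proposition}\label{prop:star}
If $k\ge2$ and $n>k$, then $\operatorname{tw}(K(n,k))\le\binom{n-1}{k}-1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:leaves} with $J=\mathrm{St}_1$ and the single bag $V\setminus\mathrm{St}_1$. A set $S\in\mathrm{St}_1$ has an element $j\ne1$ because $k\ge2$, and a $k$-set that contains $j$ and avoids $1$ lies in the bag but not in $N(S)$.
\end{proof}

This decomposition omits $s$ vertices from its largest bag. By the Erd\H{o}s--Ko--Rado theorem, which we do not use below, $s$ is the largest size of an independent set of $K(n,k)$ when $n\ge2k$. So one central bag with single vertices at the leaves cannot do better, and it is natural to guess that no decomposition can. Some restrictions are needed. For $k=1$ the graph is complete and has treewidth $n-1$, because pairwise intersecting subtrees of a tree share a node, while the formula gives $n-2$. For $n=2k$ the graph is a perfect matching, of treewidth $1$. On the other hand, the treewidth of $K(n,k)$ is known to equal $\binom{n-1}{k}-1$ when $n$ is sufficiently large with respect to $k$, and, for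 $k=2$, for all $n\ge6$. The following conjecture comes from the paper of Harvey and Wood~\cite{HW}; its range $n\ge3k$ is the range in which $K(n,k)$ contains a triangle.

\begin{quote}
\textbf{Conjecture.} \emph{If $k\ge2$ and $n\ge3k$, then $\operatorname{tw}(K(n,k))=\binom{n-1}{k}-1$.}
\end{quote}

The conjecture is false.

\begin{theorem}\label{thm:A}
Let $k\ge2$, $n\ge3k$, and
\[
\Delta=2\binom{n-4}{k-2}+\binom{n-4}{k-3}-\binom{n-4}{k-1}.
\]
Then $\operatorname{tw}(K(n,k))\le\binom{n-1}{k}-1-\Delta$. Moreover:
\begin{enumerate}
\item[(i)] If $n=3k$, then $\Delta=\binom{3k-4}{k-3}$, which is positive for all $k\ge3$. So the conjecture fails for $n=3k$ and every $k\ge3$.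
\item[(ii)] With $a=n-k-1$ and $b=k-1$, we have $\Delta>0$ if and only if $a^2-2ab-b^2<a-b$. In particular $\Delta>0$ whenever $3k\le n\le(2+\sqrt2)k-\sqrt2$.
\end{enumerate}
\end{theorem}

The formula does hold under a linear condition on $n$.

\begin{theorem}\label{thm:B}
If $k\ge2$ and $n\ge10^{200}k$, then $\operatorname{tw}(K(n,k))=\binom{n-1}{k}-1$.
\end{theorem}

For $k\ge3$ let $n_0(k)$ be the least integer such that the formula holds for all $n\ge n_0(k)$. The two theorems give
\[
(2+\sqrt2)k-\sqrt2<n_0(k)\le10^{200}k .
\]
Indeed, for $k=3$ the formula fails at $n=9$, and for $k\ge4$ it fails at $n=\lfloor(2+\sqrt2)k-\sqrt2\rfloor$, which is at least $3k$ since $4(\sqrt2-1)>\sqrt2$. Thus a condition $n\ge Ck$ suffices for some absolute constant $C$, but for no $C<2+\sqrt2$, in particular not for $C=3$. The constant $10^{200}$ is not optimized, and the exact threshold constant is left open here.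

Theorem~\ref{thm:B} is not a statement about nearly complete graphs. The fraction of vertices adjacent to a given vertex is $\binom{n-k}{k}/\binom nk\le(1-k/n)^k$, which for fixed $n/k$ is exponentially small in $k$. All estimates must therefore be uniform in $k$, and this is what leads to measures on the cube.

Section~\ref{sec:four} proves Theorem~\ref{thm:A}. Section~\ref{sec:lower} derives Theorem~\ref{thm:B} from two properties of $K(n,k)$, stability and expansion, which are proved in Sections~\ref{sec:stab} and~\ref{sec:exp} with the tools of Section~\ref{sec:cube}.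

\section{A decomposition from four points}\label{sec:four}

The complement of a bag need not be independent: it is enough that it falls apart into pieces that are cheap to decompose further. The star decomposition sorts the vertices by their trace on one point. We sort them by their trace on four points. For $A\subseteq[4]$ let
\[
V_A=\{S\in V:S\cap[4]=A\},\qquad X=\{S\in V:|S\cap[4]|\le1\},
\]
and write $V_{12}$ for $V_{\{1,2\}}$, and so on. Two subsets of $[4]$ of size at least $2$ are disjoint only if they are complementary pairs. Hence $K(n,k)-X$ has edges only between $V_{12}$ and $V_{34}$, between $V_{13}$ and $V_{24}$, and between $V_{14}$ and $V_{23}$. These three bipartite pieces can be handled one at a time, and each costs only one of its two sides.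

\begin{example}\label{ex:petersen}
The construction is already visible in the Petersen graph $K(5,2)$, which lies just outside the range of the conjecture. Here $X=\{15,25,35,45\}$, and $K(5,2)-X$ consists of the three edges $12$--$34$, $13$--$24$, $14$--$23$. Take a path with bags $X\cup\{34\}$, $X\cup\{24\}$, $X\cup\{23\}$, and attach to them, in this order, leaves with bags $\{12,34,35,45\}$, $\{13,24,25,45\}$, $\{14,23,25,35\}$. The largest bag has $5$ vertices, so the width is $4$, whereas Proposition~\ref{prop:star} gives $\binom42-1=5$. The bag $X\cup\{34\}$ omits five vertices and the complement of a star omits four.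
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $J=V_{12}\cup V_{13}\cup V_{14}\cup\{S\in V:|S\cap[4]|\ge3\}$. The traces $12,13,14$ share the point $1$, and a trace of size at least $3$ meets every trace of size at least $2$, so $J$ is independent. The graph $K(n,k)-J$ has vertex set $X\cup V_{34}\cup V_{24}\cup V_{23}$. Take a path on three nodes with bags
\[
Y_1=X\cup V_{34},\qquad Y_2=X\cup V_{24},\qquad Y_3=X\cup V_{23}.
\]
A vertex of $X$ lies in all three bags and every other vertex lies in exactly one. Any two of the traces $34,24,23$ share a point, so every edge of $K(n,k)-J$ has an endpoint in $X$ and lies in a bag that contains its other endpoint. This is a tree decomposition of $K(n,k)-J$.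

We check the hypothesis of Lemma~\ref{lem:leaves}. A neighbor of $S\in V_{12}$ has its trace inside $\{3,4\}$, so $N(S)\subseteq X\cup V_{34}=Y_1$. A neighbor of $S\in V_{13}$ has its trace inside $\{2,4\}$, and a neighbor of $S\in V_{14}$ inside $\{2,3\}$, so $N(S)\subseteq Y_2$ and $N(S)\subseteq Y_3$ respectively. If $|S\cap[4]|\ge3$, then $N(S)\subseteq X\subseteq Y_1$. Each inclusion is proper: for $j\in S\cap[4]$, the $\binom{n-4}{k-1}>0$ sets with trace $\{j\}$ lie in $X$ and meet $S$. Hence $\operatorname{tw}(K(n,k))\le|Y_1|-1$, the three bags having equal size.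

Put $m=n-4$. Counting by traces on $[4]$, and counting the $k$-sets that avoid the point $1$ by their traces on $\{2,3,4\}$, we get
\[
|Y_1|=\binom mk+4\binom m{k-1}+\binom m{k-2},\qquad
\binom{n-1}k=\binom mk+3\binom m{k-1}+3\binom m{k-2}+\binom m{k-3}.
\]
The difference $\binom{n-1}k-|Y_1|$ is $\Delta$, which proves the bound.

For the sign of $\Delta$, note that $m-k+2=a-1$ and $m-k+3=a$, so
\[
\binom m{k-1}=\binom m{k-2}\frac{a-1}{b},\qquad\binom m{k-3}=\binom m{k-2}\frac{b-1}{a},
\]
and therefore
\[
\frac{ab\,\Delta}{\binom m{k-2}}=2ab+b(b-1)-a(a-1)=(a-b)-(a^2-2ab-b^2).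
\]
This is the equivalence in (ii). If $n=3k$, then $a-1=2k-2=2b$, so $\binom m{k-1}=2\binom m{k-2}$ and $\Delta=\binom{3k-4}{k-3}$, which is (i). Finally, $n\ge3k$ gives $a>b$, so $a^2-2ab-b^2\le0$ suffices for $\Delta>0$. The positive root of $x^2-2x-1$ is $1+\sqrt2$, so this condition reads $a\le(1+\sqrt2)b$. Since $a+b=n-2$, it is equivalent to $n-2\le(2+\sqrt2)(k-1)$, that is, to $n\le(2+\sqrt2)k-\sqrt2$.
\end{proof}

\begin{example}\label{ex:93}
In $K(9,3)$ there are $84$ vertices. The set $X$ has $\binom53+4\binom52=50$ members, each of the six classes $V_{12},\dots,V_{34}$ has $5$, and $4$ sets lie inside $[4]$. The bags $Y_i$ have $55$ vertices, so $\operatorname{tw}(K(9,3))\le54<55=\binom83-1$. For $K(6,2)$ the construction gives $\Delta=0$, in agreement with the known value for $k=2$.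
\end{example}

\begin{remark}
The constant $2+\sqrt2$ can be read off from a limit. Let $n\to\infty$ with $k/n\to p$, and put $q=1-p$. A class $V_A$ with $|A|=j$ then has density tending to $p^jq^{4-j}$. The bag $Y_1$ omits density $5p^2q^2+4p^3q+p^4$, and the complement of a star omits $p=pq^3+3p^2q^2+3p^3q+p^4$. The difference $pq(p^2+2pq-q^2)$ is positive exactly when $1/p<2+\sqrt2$. For small $p$ the four-point bag omits about $5p^2$, far less than $p$.
\end{remark}

\section{The lower bound from stability and expansion}\label{sec:lower}

From now on $k\ge2$ and $n\ge10^{200}k$. By Proposition~\ref{prop:star} it remains to show that every tree decomposition of $K(n,k)$ has a bag that omits at most $s$ vertices.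

Two families $P,Q$ of sets are \emph{cross-intersecting} if every member of $P$ meets every member of $Q$. For disjoint $P,Q\subseteq V$ this says that $K(n,k)$ has no edge between $P$ and $Q$. The complement of a bag is split into such families, so we need to know what large cross-intersecting pairs look like.

\begin{proposition}[Stability]\label{prop:stab}
If $P,Q\subseteq V$ are cross-intersecting and $|P|,|Q|\ge s/3$, then $|P\setminus\mathrm{St}_i|+|Q\setminus\mathrm{St}_i|\le s/100$ for some $i\in[n]$.
\end{proposition}

Stability will place the complement of a bag close to a star. An exact result also needs a local statement: the vertices outside the star must displace more vertices of the star than they contribute. For $c\in[n]$ and $A\subseteq V\setminus\mathrm{St}_c$, let $\Gamma_c(A)$ be the set of vertices of $\mathrm{St}_c$ that have a neighbor in $A$.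

\begin{proposition}[Expansion]\label{prop:exp}
Let $c\in[n]$ and $A,A'\subseteq V\setminus\mathrm{St}_c$.
\begin{enumerate}
\item[(a)] If $1\le|A|\le|A'|$ and $|A|\le s/10$, then $|\Gamma_c(A)\cap\Gamma_c(A')|\ge3|A|$.
\item[(b)] If $|A|\ge s/20$, then $|\Gamma_c(A)|\ge\frac9{10}s$.
\end{enumerate}
\end{proposition}

\begin{example}\label{ex:k2}
For $k=2$ both statements can be seen by hand as soon as $n\ge21$. Now $s=n-1\ge20$, and families are graphs on $[n]$. In Proposition~\ref{prop:stab}, $P$ and $Q$ have at least $7$ edges each. If $P$ had two disjoint edges, only four edges could meet both, so the edges of $P$ meet pairwise. If they had no common point, two of them, $ab$ and $ac$, would force the edge $bc$, and no fourth edge meets all three. So $P\subseteq\mathrm{St}_i$ for some $i$, and $Q\subseteq\mathrm{St}_i$ since an edge avoiding $i$ meets at most two edges of $P$. In Proposition~\ref{prop:exp}, a single edge $R$ avoiding $c$ is disjoint from $\{c,j\}$ for all but two values of $j$. Hence $|\Gamma_c(A)|\ge s-2\ge\frac9{10}s$ and $|\Gamma_c(A)\cap\Gamma_c(A')|\ge s-4\ge\frac3{10}s$.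
\end{example}

\subsection*{Centers and separations}

A point $i\in[n]$ is a \emph{center} of a family $U\subseteq V$ if $|U\setminus\mathrm{St}_i|\le s/10$. A center of $U$ is a center of every subfamily of $U$.

\begin{lemma}\label{lem:center}
A family $U\subseteq V$ with $|U|>s$ has at most one center.
\end{lemma}

\begin{proof}
For $i\ne j$ we have $|\mathrm{St}_i\cap\mathrm{St}_j|=\binom{n-2}{k-2}=\frac{k-1}{n-1}s<s/10$. If both were centers, then $U$ would be covered by $\mathrm{St}_i\cap\mathrm{St}_j$, $U\setminus\mathrm{St}_i$ and $U\setminus\mathrm{St}_j$, so $|U|<\frac3{10}s$.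
\end{proof}

A \emph{separation} is a pair of disjoint cross-intersecting families $P,Q\subseteq V$, its \emph{sides}, with $|P|+|Q|>s$. It is \emph{starry} if $P\cup Q$ has a center, which is then unique. By Proposition~\ref{prop:stab}, a separation with both sides of size at least $s/3$ is starry. So
\begin{equation}\label{eq:nonstarry}
\text{in a separation that is not starry, the smaller side has fewer than $s/3$ members.}
\end{equation}
We also need an elementary splitting fact.

\begin{lemma}\label{lem:group}
If nonnegative numbers have sum $\Sigma>0$ and each is at most $\frac23\Sigma$, they can be split into two groups, each of sum at least $\frac13\Sigma$.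
\end{lemma}

\begin{proof}
If some number is at least $\Sigma/3$, let it form the first group alone. Otherwise add numbers one at a time until the sum first reaches $\Sigma/3$; it is then below $\frac23\Sigma$. In both cases the first group has sum in $[\frac13\Sigma,\frac23\Sigma]$.
\end{proof}

\subsection*{Orienting the tree}

Suppose, for a contradiction, that $(T,(B_x))$ is a tree decomposition of $K(n,k)$ of width less than $\binom{n-1}k-1$. Then every bag satisfies $|V\setminus B_x|\ge s+1$.

Let $xy$ be an edge of $T$. The \emph{$y$-side} $P$ is the set of vertices whose subtree lies in the component of $T-xy$ containing $y$, and the \emph{$x$-side} $Q$ is defined symmetrically. A connected subtree either contains both $x$ and $y$ or lies in one component, so $V$ is the disjoint union of $P$, $B_x\cap B_y$ and $Q$. No bag contains a member of $P$ and a member of $Q$, so there is no edge between them, and $|P|+|Q|\ge|V\setminus B_x|>s$. Thus $(P,Q)$ is a separation.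

The natural move is to point every tree edge to its larger side and to study a node at which all arrows point inward. This is not enough here. Let $R\notin\mathrm{St}_c$ and consider a node with bag $V\setminus(\mathrm{St}_c\cup\{R\})$, which omits $s+1$ vertices. One branch holds $R$ and its neighbors in the star, and the other vertices of the star sit at leaves. The neighbors of $R$ form the fraction $\binom{n-k-1}{k-1}/\binom{n-1}{k-1}\le(1-\frac k{n-1})^{k-1}$ of the star, which is tiny when $k$ is large and $n/k$ is fixed. By cardinality all arrows point to this node, and nothing is wrong at it: the contradiction lies further along the branch that holds $R$. So near a star we must ignore the star and follow the vertices outside it. We orient $xy$ as follows.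
\begin{itemize}
\item If the separation is not starry, the edge points to the end whose side is larger.
\item If it is starry with center $i$, the edge points to the end whose side has more members outside $\mathrm{St}_i$.
\end{itemize}
Ties are broken arbitrarily. A tree has fewer edges than nodes, so some node $x$ has no edge pointing away from it. Let $y_1,\dots,y_r$ be its neighbors, and let $P_j$ be the $y_j$-side and $Q_j$ the $x$-side of the edge $xy_j$. Since this edge points to $x$, the rule and \eqref{eq:nonstarry} give:
\begin{enumerate}
\item[(O1)] if $(P_j,Q_j)$ is not starry, then $|P_j|<s/3$;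
\item[(O2)] if $(P_j,Q_j)$ is starry with center $i$, then $|P_j\setminus\mathrm{St}_i|\le|Q_j\setminus\mathrm{St}_i|$.
\end{enumerate}
Put $U=V\setminus B_x$. Then $U$ is the disjoint union of the \emph{parts} $P_1,\dots,P_r$, there is no edge between different parts, $U\subseteq P_j\cup Q_j$ for each $j$, and $|U|\ge s+1$ (so $r\ge1$).

\subsection*{The contradiction at the node $x$}

\emph{Step 1: $U$ has a center $c$.} If every part has at most $\frac23|U|$ members, Lemma~\ref{lem:group} groups the parts into two cross-intersecting families with union $U$, each of size at least $|U|/3>s/3$, and Proposition~\ref{prop:stab} provides $c$. Otherwise some part has $|P_j|>\frac23|U|>\frac23s$. By (O1) the separation $(P_j,Q_j)$ is starry, and its center is a center of $U\subseteq P_j\cup Q_j$.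

For $A\subseteq V$ write $A^\circ=A\setminus\mathrm{St}_c$, and let $M=\mathrm{St}_c\setminus U$. Compared with the star, $U$ gains $U^\circ$ and loses $M$, and it is larger than the star: $|M|=s-(|U|-|U^\circ|)\le|U^\circ|-1$. Hence
\begin{equation}\label{eq:balance}
|M|<|U^\circ|,\qquad1\le|U^\circ|\le s/10.
\end{equation}
Expansion will show that the loss exceeds the gain unless $U^\circ$ is concentrated in one part, and in that case the arrow points the wrong way.

\emph{Step 2: some part has $|P_j^\circ|>\frac23|U^\circ|$.} Otherwise Lemma~\ref{lem:group} groups the sets $P_j^\circ$ into two unions $A,A'$ with $\frac13|U^\circ|\le|A|\le|A'|$. A vertex $S\in\Gamma_c(A)\cap\Gamma_c(A')$ has neighbors in two different parts. If $S$ lay in a part, that part would differ from one of the two, giving an edge between different parts. So $S\in M$. By \eqref{eq:balance}, $1\le|A|\le s/10$, and Proposition~\ref{prop:exp}(a) gives $|M|\ge3|A|\ge|U^\circ|$, contradicting \eqref{eq:balance}.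

Let $P_1$ be that part, and put $A=P_1^\circ$ and $A'=Q_1^\circ$, so $1\le|A|\le s/10$. A vertex of $\Gamma_c(A)$ has a neighbor in $P_1$ and so lies in no other part:
\begin{equation}\label{eq:gamma}
\Gamma_c(A)\subseteq P_1\cup M.
\end{equation}

\emph{Step 3: $|A'|<|A|$.} Suppose $|A'|\ge|A|$. A vertex of $\Gamma_c(A)\cap\Gamma_c(A')$ has a neighbor in $Q_1$, so it is not in $P_1$, and by \eqref{eq:gamma} it lies in $M$. Proposition~\ref{prop:exp}(a) gives $|M|\ge3|A|>2|U^\circ|$, contradicting \eqref{eq:balance}.

\emph{Step 4: the edge $xy_1$ violates (O1) or (O2).} If $(P_1,Q_1)$ is starry, its center is a center of $U$, hence equals $c$ by Lemma~\ref{lem:center}, and Step~3 contradicts (O2). If it is not starry, then $c$ is not a center of $P_1\cup Q_1$, so $|A|+|A'|>s/10$ and, by Step~3, $|A|>s/20$. Proposition~\ref{prop:exp}(b), \eqref{eq:gamma} and \eqref{eq:balance} give $|P_1|\ge\frac9{10}s-|M|>\frac8{10}s$, contradicting (O1).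

So no such decomposition exists, and Theorem~\ref{thm:B} follows once Propositions~\ref{prop:stab} and~\ref{prop:exp} are proved.

\section{Biased measures on the cube}\label{sec:cube}

Disjointness relates a set to the complement of another, and the complement of a $k$-set has size $n-k$. To compare such different sizes we replace the levels of the cube by product measures, whose bias can be changed continuously.

For a finite set $Z$ and $0<p<1$, let $\mu_p$ be the probability measure on $2^Z$ under which each element is chosen independently with probability $p$; we use the same symbol for every $Z$. A family $\mathcal F\subseteq2^Z$ is an \emph{up-set} (\emph{down-set}) if it is closed under taking supersets (subsets), and $P^\uparrow$ denotes the up-set of all sets containing a member of $P$. For $i\in Z$ the \emph{sections} of $\mathcal F$ are the families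
\[
\mathcal F_{i\to1}=\{S\subseteq Z\setminus\{i\}:S\cup\{i\}\in\mathcal F\},\qquad
\mathcal F_{i\to0}=\{S\subseteq Z\setminus\{i\}:S\in\mathcal F\},
\]
so that $\mu_p(\mathcal F)=p\,\mu_p(\mathcal F_{i\to1})+(1-p)\,\mu_p(\mathcal F_{i\to0})$. The sections of an up-set are up-sets with $\mathcal F_{i\to0}\subseteq\mathcal F_{i\to1}$.

The first lemma says how slowly the measure of an up-set can grow with the bias. Equality holds for the family of all sets containing $j$ given points, where $\mu_p=p^j$.

\begin{lemma}[Change of bias]\label{lem:bias}
Let $\mathcal F\subseteq2^Z$ be an up-set, $0<p\le q<1$, and $\theta=\ln q/\ln p\in(0,1]$, so that $q=p^\theta$. Then $\mu_q(\mathcal F)\ge\mu_p(\mathcal F)^\theta$. In particular $\mu_q(\mathcal F)\ge\mu_p(\mathcal F)$.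
\end{lemma}

\begin{proof}
We induct on $|Z|$. For $Z=\emptyset$ both measures are $0$ or both are $1$. Otherwise fix $i\in Z$, and let $u=\mu_p(\mathcal F_{i\to0})^\theta\le v=\mu_p(\mathcal F_{i\to1})^\theta$ and $\nu=1/\theta\ge1$. Let $E$ be an event of probability $p$ and $\zeta=u+(v-u)1_E$. Then $\mathbb E\zeta^\nu=(1-p)u^\nu+pv^\nu=\mu_p(\mathcal F)$. The triangle inequality for the $L^\nu$ norm gives
\[
\mu_p(\mathcal F)^\theta=\|\zeta\|_\nu\le u+(v-u)p^\theta=(1-q)u+qv,
\]
and by induction the right side is at most $(1-q)\mu_q(\mathcal F_{i\to0})+q\mu_q(\mathcal F_{i\to1})=\mu_q(\mathcal F)$.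
\end{proof}

\begin{lemma}\label{lem:cross}
If $\mathcal F,\mathcal G\subseteq2^Z$ are cross-intersecting, then $\mu_p(\mathcal F)+\mu_{1-p}(\mathcal G)\le1$.
\end{lemma}

\begin{proof}
If $S$ has law $\mu_p$, then $Z\setminus S$ has law $\mu_{1-p}$, and the events $S\in\mathcal F$ and $Z\setminus S\in\mathcal G$ exclude each other.
\end{proof}

\begin{lemma}[Harris' inequality]\label{lem:harris}
If $\mathcal D,\mathcal D'\subseteq2^Z$ are down-sets, then $\mu_p(\mathcal D\cap\mathcal D')\ge\mu_p(\mathcal D)\mu_p(\mathcal D')$.
\end{lemma}

\begin{proof}
Induct on $|Z|$, the case $Z=\emptyset$ being immediate. Let $d_0\ge d_1$ and $d_0'\ge d_1'$ be the measures of the sections at some $i\in Z$. By induction $\mu_p(\mathcal D\cap\mathcal D')\ge(1-p)d_0d_0'+pd_1d_1'$, and this exceeds $\mu_p(\mathcal D)\mu_p(\mathcal D')$ by $p(1-p)(d_0-d_1)(d_0'-d_1')\ge0$.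
\end{proof}

To pass between $k$-sets and the cube we fix the bias
\[
t=\frac{4k}{n-1},\qquad L=\ln\frac1t .
\]
The assumption $n\ge10^{200}k$ gives $t\le10^{-199}$ and $L\ge432$. We shall use
\begin{equation}\label{eq:ratio}
\binom{n-1}k=\frac{n-k}k\,s\le\frac{4s}t .
\end{equation}
A $\mu_t$-random set has expected size at least $4k$, so it has at most $k$ elements only with probability exponentially small in $k$.

\begin{lemma}[Levels and measure]\label{lem:levels}
Let $|Z|=N\in\{n-1,n\}$.
\begin{enumerate}
\item[(a)] If $\mathcal F\subseteq2^Z$ is an up-set and $P\subseteq\mathcal F\cap\binom Zk$, then $\mu_t(\mathcal F)\ge\frac{24}{25}|P|/\binom Nk$.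
\item[(b)] If $\mathcal D\subseteq2^Z$ is a down-set, then $|\mathcal D\cap\binom Z{k-1}|/\binom N{k-1}\ge\mu_t(\mathcal D)-5^{-k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\xi$ be the size of a $\mu_t$-random set. By Markov's inequality applied to $4^{-\xi}$, and since $tN\ge4k$ and $e^3>20$,
\[
\Pr(\xi\le k)\le4^k\,\mathbb E4^{-\xi}=4^k\bigl(1-\tfrac34t\bigr)^N\le(4e^{-3})^k\le5^{-k}\le\tfrac1{25}.
\]
Let $f_j$ be the fraction of the $j$-sets that lie in an up-set $\mathcal F$. Count pairs $S\subset S'$ with $S\in\mathcal F$, $|S|=j$, $|S'|=j+1$: each $S$ has $N-j$ extensions, all in $\mathcal F$, and each $S'$ arises at most $j+1$ times. So $f_j\binom Nj(N-j)\le f_{j+1}\binom N{j+1}(j+1)$, that is, $f_j\le f_{j+1}$. Given $\xi=j$, the random set is uniform among $j$-sets, so $\mu_t(\mathcal F)=\sum_j\Pr(\xi=j)f_j\ge\Pr(\xi\ge k)f_k\ge\frac{24}{25}f_k$, which is (a). The sets outside a down-set $\mathcal D$ form an up-set, so the fractions $d_j$ of $\mathcal D$ do not increase with $j$, and $\mu_t(\mathcal D)\le\Pr(\xi<k-1)+d_{k-1}$, which is (b).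
\end{proof}

\section{Proof of the stability proposition}\label{sec:stab}

The model is $\mathcal F=\mathcal G=\{S:i\in S\}$, with $\mu_r(\mathcal F)=r$ for every $r$. We show that the up-sets generated by $P$ and $Q$ have measure close to $r$ for all $r$ in a long interval, deduce from the slope of this function that one coordinate decides membership, and transport the conclusion back to bias $t$. One value of the bias would not do: the sets containing at least two of three given points intersect pairwise and have measure $3r^2-2r^3$, which equals $r$ at $r=\frac12$ but is about $3t^2$ at $r=t$.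

Let $\mathcal F=P^\uparrow$ and $\mathcal G=Q^\uparrow$ in $2^{[n]}$. They are cross-intersecting, since enlarging sets preserves intersections.

\emph{Step 1: $|\mu_r(\mathcal F)-r|\le\varepsilon$ for $r\in[t,1-t]$, where $\varepsilon=\frac{\ln15}{eL}<\frac1L$.} The bound on $\varepsilon$ holds because $\ln15<e$. Since $s/\binom nk=k/n$, Lemma~\ref{lem:levels}(a) and the hypothesis $|P|,|Q|\ge s/3$ give
\[
\mu_t(\mathcal F),\ \mu_t(\mathcal G)\ \ge\ \frac8{25}\cdot\frac kn=\frac{2t}{25}\cdot\frac{n-1}n\ \ge\ \frac t{15}.
\]
We have lost a constant factor against the model value $t$, but on the scale of exponents the loss is small: $t/15=t^{1+\kappa}$ with $\kappa=\ln15/L$. By Lemma~\ref{lem:bias}, for $r\in[t,1)$ both $\mu_r(\mathcal F)$ and $\mu_r(\mathcal G)$ are at least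
\[
r^{1+\kappa}=re^{-\kappa\ln(1/r)}\ge r-\kappa r\ln\tfrac1r\ge r-\kappa/e=r-\varepsilon,
\]
because $r\ln\frac1r\le\frac1e$. For $r\le1-t$, Lemma~\ref{lem:cross} gives $\mu_r(\mathcal F)\le1-\mu_{1-r}(\mathcal G)\le r+\varepsilon$.

\emph{Step 2: a bias with small total influence.} The \emph{influence} of $i$ is $I_i(r)=\mu_r(\mathcal F_{i\to1})-\mu_r(\mathcal F_{i\to0})\in[0,1]$, and $I(r)=\sum_iI_i(r)$. Russo's formula states that $\frac d{dr}\mu_r(\mathcal F)=I(r)$. To see it, give each coordinate its own bias $r_i$; the measure is affine in $r_i$, with slope the difference of the measures of the two sections, and the chain rule along $r_1=\dots=r_n=r$ sums the slopes. By Step~1 and the mean value theorem there is $r\in[\frac14,\frac12]$ with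
\[
I(r)=4\bigl(\mu_{1/2}(\mathcal F)-\mu_{1/4}(\mathcal F)\bigr)\le4\bigl(\tfrac14+2\varepsilon\bigr)=1+8\varepsilon .
\]
Fix this $r$, write $I_i,I$ for $I_i(r),I(r)$, and put $\mu=\mu_r(\mathcal F)$ and $\sigma^2=r(1-r)\ge\frac3{16}$.

\emph{Step 3: one coordinate has influence at least $1-27\varepsilon$.} Identify sets with vectors $x\in\{0,1\}^n$, and take expectations under $\mu_r$. The variables $(x_i-r)/\sigma$ are independent with mean $0$ and variance $1$, so the $2^n$ products $\chi_S=\prod_{i\in S}(x_i-r)/\sigma$, $S\subseteq[n]$, form an orthonormal basis of the real functions on the cube. Expand $f=1_{\mathcal F}=\sum_S\hat f(S)\chi_S$. Then $\hat f(\emptyset)=\mu$, and Parseval's identity gives $\sum_{S\ne\emptyset}\hat f(S)^2=\mu-\mu^2$. Let $D_if$ be the value of $f$ with $x_i$ set to $1$ minus its value with $x_i$ set to $0$. Since $D_i\chi_S=\chi_{S\setminus\{i\}}/\sigma$ for $i\in S$ and $D_i\chi_S=0$ otherwise,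
\[
\sigma D_if=\sum_{S\ni i}\hat f(S)\chi_{S\setminus\{i\}} .
\]
Taking expectations gives $\hat f(\{i\})=\sigma I_i$. As $\mathcal F$ is an up-set, $D_if$ takes values in $\{0,1\}$, so $\mathbb E(D_if)^2=I_i$, and Parseval's identity gives $\sum_{S\ni i}\hat f(S)^2=\sigma^2I_i$. Summing over $i$ yields $\sum_S|S|\hat f(S)^2=\sigma^2I$.

The total weight $\mu-\mu^2$ is close to $\sigma^2$ and $I$ is at most about $1$, so almost all weight sits on sets of size one. Precisely, let $W=\sum_i\hat f(\{i\})^2=\sigma^2\sum_iI_i^2$. Sets of size at least $2$ count at least twice, so $\sigma^2I\ge W+2(\mu-\mu^2-W)$. Moreover $|\mu(1-\mu)-\sigma^2|=|\mu-r|\,|1-\mu-r|\le\varepsilon$. Hence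
\[
\sum_iI_i^2\ \ge\ \frac{2\mu(1-\mu)}{\sigma^2}-I\ \ge\ 2-\frac{32}3\varepsilon-1-8\varepsilon\ \ge\ 1-19\varepsilon .
\]
Let $i$ be a coordinate of largest influence. Then
\[
I_i(1+8\varepsilon)\ \ge\ I_iI\ \ge\ \sum_jI_j^2\ \ge\ 1-19\varepsilon\ \ge\ (1-27\varepsilon)(1+8\varepsilon),
\]
so $I_i\ge1-27\varepsilon$.

\emph{Step 4: both sections avoiding $i$ are small at bias $r$.} From $I_i\ge1-27\varepsilon$ we get $\mu_r(\mathcal F_{i\to0})\le27\varepsilon$ and $\mu_r(\mathcal F_{i\to1})\ge1-27\varepsilon$. We need the same coordinate for $\mathcal G$, so we do not repeat the argument but use the intersection property. If $S\cup\{i\}\in\mathcal F$ and $S'\in\mathcal G$ with $i\notin S'$, these sets meet in a point other than $i$. So $\mathcal F_{i\to1}$ and $\mathcal G_{i\to0}$ are cross-intersecting on $[n]\setminus\{i\}$. By Lemma~\ref{lem:cross}, and by Lemma~\ref{lem:bias} with $r\le1-r$,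
\[
\mu_r(\mathcal G_{i\to0})\le1-\mu_{1-r}(\mathcal F_{i\to1})\le1-\mu_r(\mathcal F_{i\to1})\le27\varepsilon .
\]

\emph{Step 5: back to $k$-sets.} A constant bound is not yet small compared with a star, which has measure $t$ at bias $t$. Lemma~\ref{lem:bias}, read backwards, turns a constant bound at bias $r$ into a power of $t$, and a bound of $(\frac14)^2$ gives the power $2$. We have $27\varepsilon\le27/L\le\frac1{16}$ and $\ln\frac1r\le\ln4$, so for $\mathcal H\in\{\mathcal F_{i\to0},\mathcal G_{i\to0}\}$
\[
\mu_t(\mathcal H)\le\mu_r(\mathcal H)^{L/\ln(1/r)}\le16^{-L/\ln4}=e^{-2L}=t^2 .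
\]
Since $P\setminus\mathrm{St}_i\subseteq\mathcal F_{i\to0}$, Lemma~\ref{lem:levels}(a) on $[n]\setminus\{i\}$ and \eqref{eq:ratio} give $|P\setminus\mathrm{St}_i|\le\frac{25}{24}t^2\cdot\frac{4s}t\le5ts$. The same bound holds for $Q\setminus\mathrm{St}_i\subseteq\mathcal G_{i\to0}$, and $10ts\le s/100$. This proves Proposition~\ref{prop:stab}.

\begin{remark}
The constant $10^{200}$ is chosen to give $L\ge432$, that is, $27/L\le\frac1{16}$ in Step~5. The error $\varepsilon$ decays only like $1/\ln(n/k)$, which is why this argument needs $n/k$ to be so large.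
\end{remark}

\section{Proof of the expansion proposition}\label{sec:exp}

Let $Z=[n]\setminus\{c\}$, so that $V\setminus\mathrm{St}_c=\binom Zk$, and the map $S\mapsto S\setminus\{c\}$ is a bijection from $\mathrm{St}_c$ to $\binom Z{k-1}$. For $A\subseteq\binom Zk$ let
\[
\mathcal D(A)=\{D\subseteq Z:D\cap R=\emptyset\text{ for some }R\in A\}.
\]
This is a down-set, and $S\in\mathrm{St}_c$ lies in $\Gamma_c(A)$ if and only if $S\setminus\{c\}\in\mathcal D(A)$. A set $D$ lies in $\mathcal D(A)$ if and only if $Z\setminus D\in A^\uparrow$, so $\mu_t(\mathcal D(A))=\mu_{1-t}(A^\uparrow)$. Moving the bias from $t$ all the way to $1-t$ raises the measure to the very small power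
\[
\eta=\frac{\ln(1-t)}{\ln t},\qquad\text{where}\quad\eta L=\ln\frac1{1-t}\le\frac t{1-t}\le2t .
\]
With $\alpha=|A|/\binom{n-1}k$, Lemmas~\ref{lem:bias} and~\ref{lem:levels}(a) give
\begin{equation}\label{eq:D}
\mu_t(\mathcal D(A))\ge\mu_t(A^\uparrow)^\eta\ge(\alpha/2)^\eta .
\end{equation}
We shall use $t^{\eta}=e^{-\eta L}\ge e^{-2t}$.

\emph{Part (b).} By \eqref{eq:ratio}, $|A|\ge s/20$ gives $\alpha\ge t/80$, so $\alpha/2\ge t/160\ge t^2$ and $(\alpha/2)^\eta\ge e^{-4t}\ge0.99$. By \eqref{eq:D} and Lemma~\ref{lem:levels}(b), $|\Gamma_c(A)|\ge(0.99-\frac1{25})s\ge\frac9{10}s$.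

\emph{Part (a).} Here we need sets that avoid a member of $A$ and a member of $A'$ at once, and positive correlation of down-sets supplies them. Let $\alpha'=|A'|/\binom{n-1}k\ge\alpha$. By Lemma~\ref{lem:levels}(b) for the down-set $\mathcal D(A)\cap\mathcal D(A')$, Lemma~\ref{lem:harris} and \eqref{eq:D},
\[
\frac{|\Gamma_c(A)\cap\Gamma_c(A')|}s\ \ge\ (\alpha/2)^\eta(\alpha'/2)^\eta-5^{-k}\ \ge\ (\alpha/2)^{2\eta}-5^{-k}.
\]
The family $A$ may be a single set, so the main term can be exponentially small in $k$, and we must check that it still dominates the error; this is why Lemma~\ref{lem:levels}(b) has the error $5^{-k}$ and not a constant. Since $A\ne\emptyset$ and $\binom Nk\le N^k/k!\le(eN/k)^k$,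
\[
\alpha\ge\binom{n-1}k^{-1}\ge\Bigl(\frac k{e(n-1)}\Bigr)^k=\Bigl(\frac t{4e}\Bigr)^k ,
\]
so $\alpha/2\ge(t/8e)^k\ge t^{2k}$. Therefore $(\alpha/2)^{2\eta}\ge t^{4k\eta}\ge e^{-8kt}\ge2\cdot5^{-k}$, the last step because $5e^{-8t}\ge2$. It follows that
\[
|\Gamma_c(A)\cap\Gamma_c(A')|\ge\tfrac12(\alpha/2)^{2\eta}s .
\]
By \eqref{eq:ratio}, $3|A|\le12\alpha s/t=24(\alpha/2)s/t$, so it suffices to show $48(\alpha/2)^{1-2\eta}\le t$. Here the hypothesis $|A|\le s/10$ enters; some such bound is necessary, since the left side of (a) is at most $s$. It gives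
\[
\alpha\le\frac k{10(n-k)}=\frac t{40}\cdot\frac{n-1}{n-k}\le\frac t{39}.
\]
As $1-2\eta>0$ and $78/t\le t^{-2}$,
\[
48(\alpha/2)^{1-2\eta}\le48\Bigl(\frac t{78}\Bigr)^{1-2\eta}=\frac{48}{78}\,t\Bigl(\frac{78}t\Bigr)^{2\eta}\le\frac{48}{78}\,t\,t^{-4\eta}\le\frac{48}{78}\,t\,e^{8t}<t .
\]
This proves Proposition~\ref{prop:exp}, and with it Theorem~\ref{thm:B}.

\begin{thebibliography}{1}
\bibitem{HW} Daniel J. Harvey and David R. Wood, \emph{Treewidth of the Kneser Graph and the Erd\H{o}s-Ko-Rado Theorem}, arXiv:1310.5400 (2013).
\end{thebibliography}
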